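# Bounded curvature, positive injectivity radius and polynomial growth do not give a tubed embedding

## 1. Reach, bounded geometry, volume growth and the second fundamental form

Throughout, $\mathcal N$ is a complete, smooth, connected Riemannian manifold.

**Definition (isometric embedding, isometric immersion).** An isometric immersion $\iota:\mathcal N\to\mathbb R^\nu$ is a smooth immersion that preserves the Riemannian metric. It is an isometric embedding if it is also a homeomorphism onto its image.

*Example.* A circle of length $\ell$ embeds isometrically in $\mathbb R^2$ as the round circle of radius $\ell/2\pi$. The map $t\mapsto(\cos t,\sin t)$ from $\mathbb R$ is an isometric immersion but not an embedding.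

**Definition (reach, tubed embedding).** The reach of a submanifold $\mathcal S\subset\mathbb R^\nu$ is the supremum of the radii $r$ for which every point $y$ with $\operatorname{dist}(y,\mathcal S)<r$ has a nearest point in $\mathcal S$, and only one. An isometric embedding is tubed if its image has positive reach.

*Examples.* A line has reach $\infty$. A circle of radius $\rho$ in the plane has reach $\rho$, because its center is the only point with several nearest points. The curve $c(t)=(t^2,\,t/(1+t^4))$ has reach $0$. It is a properly embedded smooth curve: its velocity is $(0,1)$ at $t=0$ and has nonzero first entry $2t$ otherwise, and $t$ is recovered from $t^2$ and the sign of the second entry. It is symmetric under $(x,y)\mapsto(x,-y)$ and meets the $x$-axis only at the origin. The point $(t^2,0)$ has distance at most $t/(1+t^4)$ from the curve. For large $t$ this is less than $t^2$, so a nearest point is not the origin, and its mirror image is a second nearest point. As $t\to\infty$ these distances tend to $0$. Intrinsically this curve is just $\mathbb R$, which has a much better embedding as a line.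 So reach belongs to the embedding, and we ask whether *some* embedding has positive reach.

**Definition (bounded geometry).** Let $\operatorname{inj}(x)$ be the injectivity radius at $x$. The manifold has $k$-bounded geometry if $\inf_{x}\operatorname{inj}(x)>0$ and the covariant derivatives of its curvature tensor up to order $k$ are bounded.

*Examples.* A flat cylinder $S^1\times\mathbb R$ with circle of length $\ell$ has $\operatorname{inj}=\ell/2$ everywhere and $k$-bounded geometry for every $k$. To see how curvature can be bounded while its derivative is not, recall that the metric $e^{2\varphi}|dx|^2$ on a planar domain has curvature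
$$K=-e^{-2\varphi}\Delta\varphi .$$
Fix $\Phi\in C_c^\infty(B(0,4))$, $\Phi\not\equiv0$, and on $\mathbb R^2$ put $\varphi(x)=\sum_{k\ge1} r_k^2\,\Phi((x-p_k)/r_k)$ with $p_k=(10k,0)$ and $r_k=1/k$. The summands have disjoint supports. On the $k$-th support $\Delta\varphi(x)=(\Delta\Phi)((x-p_k)/r_k)$, so $K$ is bounded. But
$$\nabla K=-e^{-2\varphi}\Big(r_k^{-1}(\nabla\Delta\Phi)\big(\tfrac{x-p_k}{r_k}\big)-2\,\Delta\varphi\,\nabla\varphi\Big),\qquad |\nabla\varphi|\le r_k\sup|\nabla\Phi| .$$
The function $\Delta\Phi$ is not constant (otherwise it would be $0$, and a compactly supported harmonic function vanishes), so at a point where $\nabla\Delta\Phi\ne0$ the first term has size of order $1/r_k\to\infty$. Thus the curvature is bounded but its first derivative is not. The factor $r_k^2$, which makes a patch of size $r_k$ carry curvature of order one, will return.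

**Definition (uniformly polynomial growth).** There is a polynomial $P$ with $\operatorname{vol}B(x,r)\le P(r)$ for all $x\in\mathcal N$ and all $r>0$.

*Examples.* In $\mathbb R^n$ the volume is a constant times $r^n$. In the hyperbolic plane $\operatorname{vol}B(x,r)=2\pi(\cosh r-1)$, which no polynomial dominates.

**Definition (bounded second fundamental form).** For an isometric immersion $u$ of $(\Omega,g)$ and a geodesic $\gamma$ with $\gamma'(0)=X$, we have $\mathrm{II}(X,X)=(u\circ\gamma)''(0)$, a normal vector. We write $|\mathrm{II}|\le M$ if $|\mathrm{II}(X,X)|\le M\,g(X,X)$ for all $X$.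

*Example.* For the round sphere of radius $\rho$ the geodesics are great circles, so $|\mathrm{II}(X,X)|=g(X,X)/\rho$.

## 2. Sufficiency of the three necessary conditions, and its failure for $n\ge2$

The following conditions are necessary for $\mathcal N$ to admit an isometric tubed embedding into some Euclidean space:

- (i) bounded sectional curvature;
- (ii) $\inf_{x\in\mathcal N}\operatorname{inj}(x)>0$;
- (iii) uniformly polynomial growth.

In the other direction there is a theorem of Petrunin: a manifold with $1$-bounded geometry admits an isometric tubed embedding into some $\mathbb R^\nu$ if and only if it has uniformly polynomial growth. This asks for a bound on the first derivative of curvature, and that bound is not among (i)–(iii). The question is posed in Federico Luigi Dipasquale, "Singular extension of critical Sobolev mappings with values into complete Riemannian manifolds", arXiv:2406.05570 (2024):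

> Does every complete, smooth, connected Riemannian manifold with (i), (ii), (iii) admit an isometric tubed embedding into $\mathbb R^\nu$ for some $\nu\in\mathbb N$?

Some cases by hand. In dimension $1$, $\mathcal N$ is isometric to $\mathbb R$ or to a circle of length $\ell$; the line and the round circle have reach $\infty$ and $\ell/2\pi$. So the answer in dimension $1$ is yes, for every complete connected manifold. Euclidean space is fine, and so is a flat cylinder $S^1\times\mathbb R^{n-1}$: embed it as (round circle) $\times\,\mathbb R^{n-1}$, where the nearest point to $(y,z)$ is found by projecting $y$ alone, so the reach is that of the circle. In general the answer is no.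

**Theorem 1.** There is a smooth metric $g=e^{2\varphi}(dx_1^2+dx_2^2)$ on $\mathbb R^2$ that is complete, has bounded curvature, positive injectivity radius and $\operatorname{vol}B(x,r)\le Cr^2$ for all $x,r$, but admits no isometric immersion with bounded second fundamental form into any $\mathbb R^\nu$. In particular it admits no tubed embedding, so the answer to the question is negative.

**Theorem 2.**

- (a) In Theorem 1 one can have in addition $K\to0$ at infinity (so $K$ is uniformly continuous).
- (b) For every $n\ge2$ there is an $n$-dimensional manifold, diffeomorphic to $\mathbb R^n$, satisfying (i)–(iii), with no isometric immersion with bounded second fundamental form into any $\mathbb R^\nu$. For $n=1$ every complete connected manifold has a tubed embedding. So the answer to the question, in dimension $n\ge1$, is positive if and only if $n=1$.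
- (c) There is a metric $e^{2\varphi}|dx|^2$ on $\mathbb R^2$, smooth off $0$, with $\varphi\in C^{1,\alpha}$ for all $\alpha<1$ and with continuous curvature, such that no neighborhood of $0$ has a $C^{1,1}$ isometric immersion into any $\mathbb R^\nu$.
- (d) There are constants $K_0,i_0,A>0$ and metrics $g_k$ on the torus $T^2$ with $|K|\le K_0$, $\operatorname{inj}\ge i_0$, area $\le A$, such that every isometric embedding of $(T^2,g_k)$ into $\mathbb R^\nu$ with $\nu\le k$ has reach $<1/k$.

The proof has three parts. Positive reach bounds $\mathrm{II}$ (Section 3). On a tiny square, an immersion with bounded $\mathrm{II}$ yields a solution, with bounded Hessian, of a flat equation $\sum_i\det D^2V^i=f$ (Sections 4 and 6). That equation cannot be solved with uniform bounds for all bounded $f$ (Section 5).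

## 3. Positive reach bounds the second fundamental form

**Lemma 1.** Let $\iota:\mathcal N\to\mathbb R^\nu$ be a smooth isometric embedding whose image $A$ has reach $\ge\rho>0$. Then $|\mathrm{II}|\le1/\rho$.

The geometric content is this. If $a$ is the nearest point of $A$ to $a+s\eta$, with $\eta$ a unit normal, then $A$ stays outside the ball of radius $s$ around $a+s\eta$, so it cannot curve toward $\eta$ faster than that ball. What has to be proved is that $a$ *is* nearest for all $s<\rho$; the definition of reach gives only existence and uniqueness of some nearest point.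

**Step 1: the projection is continuous.** Let $0<t<\rho$. Every point $y$ of the open set $U=\{\operatorname{dist}(\cdot,A)<t\}$ has a unique nearest point $\pi(y)\in A$. The set $A$ is closed: a point of $\bar A$ lies in $U$, so it has a nearest point in $A$, at distance $0$. If $y_j\to y$ in $U$, then $\pi(y_j)$ is bounded, since $|\pi(y_j)-y_j|<t$. Every limit point $a'$ of this sequence lies in $A$ and satisfies $|y-a'|=\operatorname{dist}(y,A)$, so $a'=\pi(y)$ by uniqueness. Hence $\pi(y_j)\to\pi(y)$.

**Step 2: the set of reached normal vectors is open.** Let $NA$ be the normal bundle of $A$, a manifold of dimension $\nu$. Since $y-\pi(y)\perp T_{\pi(y)}A$, the map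
$$\Psi:U\to NA,\qquad \Psi(y)=(\pi(y),\,y-\pi(y))$$
is well defined. It is continuous, and injective because the sum of the two entries is $y$. Both sides are $\nu$-dimensional manifolds, so by invariance of domain $\Psi(U)$ is open in $NA$.

**Step 3: $a$ is nearest to $a+s\eta$ for all $s<t$.** Let $a\in A$, let $\eta$ be a unit normal at $a$, and put $S=\{s\in[0,t):\pi(a+s\eta)=a\}$. If $\pi(a+s\eta)=a$, then $(a,s\eta)=\Psi(a+s\eta)$. Conversely, if $(a,s\eta)=\Psi(y)$, then $y=a+s\eta$ and $\pi(y)=a$. So $S=\{s\in[0,t):(a,s\eta)\in\Psi(U)\}$, which is open in $[0,t)$ by Step 2. It is closed in $[0,t)$ because $\pi$ is continuous, and it contains $0$. Hence $S=[0,t)$.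

**Step 4: second derivative test.** Let $s\in(0,t)$, let $\gamma$ be a unit-speed geodesic with $\iota(\gamma(0))=a$ and $\gamma'(0)=X$, and let $c=\iota\circ\gamma$. The function $\tau\mapsto|c(\tau)-a-s\eta|^2$ has a minimum at $\tau=0$. Its second derivative there is
$$2|c'(0)|^2+2\langle c''(0),-s\eta\rangle=2-2s\langle\mathrm{II}(X,X),\eta\rangle\ge0 .$$
So $\langle\mathrm{II}(X,X),\eta\rangle\le1/s$ for every unit normal $\eta$, that is, $|\mathrm{II}(X,X)|\le1/s$. Let $s\to t$ and then $t\to\rho$. (If there are no unit normals, $\mathrm{II}=0$.) $\square$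

The converse is false: the curve $(t^2,t/(1+t^4))$ has reach $0$, while its curvature is continuous and tends to $0$ at both ends (the numerator $x'y''-y'x''$ tends to $0$, the denominator $|c'|^3$ to infinity), so it is bounded. We need only the direction proved. From now on the enemy is an isometric immersion with bounded $\mathrm{II}$.

## 4. The equation $\sum_i\det D^2V^i=f$ on a square

**Conventions.** Let $Q=(0,1)^2$. Subscripts $1,2$ denote partial derivatives, and $V_{ee}=D^2V(e,e)$.

**Definition (bounded Hessian).** For $V\in W^{2,\infty}_{loc}$ on a planar domain with values in $\mathbb R^N$, "$|D^2V|\le M$" means: for each unit $e\in\mathbb R^2$, $|V_{ee}|\le M$ a.e.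

With $e_\pm=(1,\pm1)/\sqrt2$ one has $V_{12}=\frac12(V_{e_+e_+}-V_{e_-e_-})$, so also $|V_{12}|\le M$ a.e. Hence $V_1$ and $V_2$ have bounded derivatives. If the domain is bounded and convex, they are Lipschitz, so $V\in W^{2,\infty}$, that is, $V\in C^{1,1}$ up to the closure.

*Example.* $V(x)=\frac12(x_1-\frac12)|x_1-\frac12|$ on $Q$ has $V_1=|x_1-\frac12|$ and $V_{11}=\pm1$. So $|D^2V|\le1$, although $V\notin C^2$.

**Definition (the Hessian form $J$).**
$$J(V)=\langle V_{11},V_{22}\rangle-|V_{12}|^2=\sum_{i\le N}\det D^2V^i .$$

*Examples.* $J(\frac12|x|^2)=1$ and $J(x_1x_2)=-1$.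

Recall finally that $f_k\rightharpoonup f$ weak* in $L^\infty(Q)$ means $\int f_kh\to\int fh$ for all $h\in L^1(Q)$. For example $\sigma(kx_1)\rightharpoonup0$, where $\sigma$ is the $1$-periodic function equal to $1$ on $(0,\frac12)$ and $-1$ on $(\frac12,1)$. Bounded sequences in $L^\infty(Q)$ have weak* convergent subsequences.

### How a metric leads to this equation

Suppose $u$ immerses a square of side $r$, with metric $e^{2\varphi}|dx|^2$ and $\varphi(x)=r^2\Phi(x/r)$, isometrically. Put $V(x)=r^{-2}u(rx)$. The second derivatives of $V$ are those of $u$, and a bound on $\mathrm{II}$ will control them. The induced metric of $V$ is $r^{-2}e^{2r^2\Phi}\delta_{ij}$, and the following formula turns it into $J(V)=-\frac12r^{-2}\Delta e^{2r^2\Phi}\approx-\Delta\Phi$.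

**Lemma 2.** (i) For $V\in W^{2,\infty}$ on a planar domain, with $g_{ij}=\langle V_i,V_j\rangle$, in the sense of distributions
$$J(V)=\partial_{12}g_{12}-\tfrac12\partial_{22}g_{11}-\tfrac12\partial_{11}g_{22}.\tag{1}$$
(ii) Let $V_k\in W^{2,\infty}(Q;\mathbb R^N)$ with $|D^2V_k|\le M_k\to M$ and $J(V_k)=f_k$, where $f_k\rightharpoonup f$ weak* in $L^\infty(Q)$. After subtracting affine maps (which changes neither $D^2V_k$ nor $J(V_k)$) and passing to a subsequence, $V_k\to V$ in $C^1(\bar Q)$, $D^2V_k\rightharpoonup D^2V$ weak*, $|D^2V|\le M$ and $J(V)=f$. If also $|(V_k)_{11}|\le m_k\to m$ a.e., then $|V_{11}|\le m$ a.e.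

**Proof of (i): compute for smooth maps, then mollify.** For smooth $V$,
$$\partial_{12}g_{12}=\langle V_{112},V_2\rangle+|V_{12}|^2+\langle V_{11},V_{22}\rangle+\langle V_1,V_{122}\rangle,$$
$$\tfrac12\partial_{22}g_{11}=\langle V_{122},V_1\rangle+|V_{12}|^2,\qquad \tfrac12\partial_{11}g_{22}=\langle V_{112},V_2\rangle+|V_{12}|^2 .$$
Subtracting, the third derivatives cancel and (1) remains. For general $V$, the second derivatives of the mollifications converge in $L^2_{loc}$, so the left side converges in $L^1_{loc}$. The first derivatives converge locally uniformly, so the right side converges as distributions.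

**Proof of (ii): compactness, and (1) to pass to the limit.** Subtract affine maps so that $V_k$ and $DV_k$ vanish at the center of $Q$. Since $Q$ is convex, $V_k$ is bounded in $C^{1,1}(\bar Q)$. Arzelà–Ascoli and weak* compactness give a subsequence with $V_k\to V$ in $C^1(\bar Q)$ and $D^2V_k\rightharpoonup D^2V$. For each $\tau>0$ the set $\{h\in L^\infty(Q;\mathbb R^N):|h|\le M+\tau\text{ a.e.}\}$ is weak* closed, because it is cut out by the conditions $\int\langle h,\phi\rangle\le(M+\tau)\int|\phi|$ for $\phi\in L^1$. It contains $(V_k)_{ee}$ for large $k$, hence $V_{ee}$. Let $\tau\to0$ to get $|D^2V|\le M$. The bound on $V_{11}$ passes to the limit in the same way. By $C^1$-convergence the right side of (1) for $V_k$ converges as distributions to that for $V$. So $J(V_k)\to J(V)$ as distributions, and $J(V)=f$. $\square$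

Note what (ii) says: $J$ is quadratic in $D^2V$ and yet passes to weak limits. Other quadratic expressions do not. If $h_k''=\sigma(kx_1)$ and $V_k=h_k(x_1)$, then after normalization $V_k\to0$ in $C^1$, but $|(V_k)_{11}|^2=1$ for all $k$.

### Solving by hand, and where plane waves stop

If $f=c$ is constant, take $\sqrt c\,|x|^2/2$ or $\sqrt{|c|}\,x_1x_2$ according to the sign; then $|D^2V|\le\sqrt{|c|}$. If $f=f(x_1)$ with $|f|\le1$, one scalar function suffices:
$$V=h(x_1)+\tfrac12x_2^2,\quad h''=f,\qquad J(V)=f,\qquad |V_{ee}|=|fe_1^2+e_2^2|\le1 .\tag{2}$$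
So oscillation in one direction, however fast, is no obstacle.

This suggests trying to *prove* that every $f$ is attainable, by superposing plane waves. Let $f=\sum_{k=1}^N c_k\cos(\omega_k\cdot x+\theta_k)$ with $\omega_k\neq0$, and let $\hat\omega_k=\omega_k/|\omega_k|$, with $\hat\omega_k^\perp$ a unit vector orthogonal to it. Choose $h_k$ with $h_k''(|\omega_k|^{-1}(s-\theta_k))=\operatorname{sgn}(c_k)\sqrt{|c_k|}\cos s$ and put
$$V^k=h_k(\hat\omega_k\cdot x)+\tfrac12\sqrt{|c_k|}\,(\hat\omega_k^\perp\cdot x)^2 .$$
Then $\det D^2V^k=c_k\cos(\omega_k\cdot x+\theta_k)$ and $|V^k_{ee}|\le\sqrt{|c_k|}$. So $J(V)=f$ with $|D^2V|^2\le\sum_k|c_k|$. Every trigonometric polynomial is attained. (A constant term costs one more component.)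

The exact point where this stops: the recipe uses as many components as there are modes, and the bound it gives is $\sum|c_k|$, which is not controlled by $\sup|f|$. For instance the Fejér means of $\sigma(x_1)=\frac4\pi\sum_{k\text{ odd}}\frac1k\sin(2\pi kx_1)$ are bounded by $1$, but the one of order $m$ has coefficients $(1-\frac km)\frac4{\pi k}$, and $\sum|c_k|\ge\frac12\sum_{k\text{ odd},\,k\le m/2}\frac4{\pi k}\to\infty$. For this $f$ formula (2) is the better choice. But in general, for fixed $N$ and $M$, no choice works.

## 5. Bounded functions that are not sums of $N$ Hessian determinants with a given bound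

**Lemma 3.** For all $N\in\mathbb N$, $M>0$, $\epsilon\in(0,1]$ there is $f\in C_c^\infty(Q)$, $|f|\le\epsilon$, such that no $V\in W^{2,\infty}(Q;\mathbb R^N)$ satisfies both $|D^2V|\le M$ and $J(V)=f$.

A natural first attempt is to feed in oscillating $f_n$ and look for a contradiction in the limit. By Lemma 2(ii) none can appear that way: if $J(V_n)=f_n$ with uniform bounds, the limit solves the limit equation. With $f_n=\sigma(nx_1)$ and $V_n$ as in (2), everything converges peacefully to $\frac12x_2^2$ and $J=0$. In this example the oscillation of $f_n$ is absorbed entirely by $(V_n)_{11}$.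

This shows what to forbid. If $W_{11}$ is a *constant* vector, then $W$ is quadratic in $y_1$ with constant leading coefficient, and we will see that $J(W)$ is then affine in $y_1$ for a.e. $y_2$. So $J(W)=\sigma(y_1)$ is impossible. To force $V_{11}$ to be nearly constant we use extremality: among all bounds on $|V_{11}|$ that suffice for every $f$, take the smallest, $m^*$. Some $f_0$ needs almost $m^*$. A vector-valued function bounded by $m^*$ whose average is almost $m^*\xi$, with $\xi$ a unit vector, is almost equal to $m^*\xi$ in $L^2$. So we plant oscillations of $f$ where $V_{11}$ must be almost extremal.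

Where can we plant them? They must be weakly negligible, so that the perturbed problem still sees $f_0$, and the lower bound on the average of $V_{11}$ must survive there. $C^1$-convergence of $V_n$ controls $\int_a^b(V_n)_{11}\,dx_1=V_{n,1}(b,x_2)-V_{n,1}(a,x_2)$ on *every* horizontal line, hence the averages on strips of arbitrarily small height. It does not control averages on small squares: $n^{-4}\cos(n^2x_1)$ tends to $0$ in $C^1$, while the average of its $(\cdot)_{11}=-\cos(n^2x_1)$ over a square of side $n^{-2}$ need not be small. So the right place is a family of thin horizontal strips.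

### Proof of Lemma 3

**Step 1: reduce to $\epsilon=1$ and extend solvability to all bounded $f$.** Replacing $(V,f,M)$ by $(\epsilon^{-1/2}V,\epsilon^{-1}f,\epsilon^{-1/2}M)$, we may assume $\epsilon=1$. Fix $N,M$ and let $B$ be the closed unit ball of $L^\infty(Q)$. For $f\in B$ and $0\le m\le M$ put
$$A_m(f)=\{V\in W^{2,\infty}(Q;\mathbb R^N): |D^2V|\le M,\ |V_{11}|\le m\text{ a.e.},\ J(V)=f\},$$
which increases with $m$. Suppose the lemma fails: $A_M(f)\ne\emptyset$ for all $f\in B\cap C_c^\infty(Q)$. Every $f\in B$ is a weak* limit of functions in $B\cap C_c^\infty(Q)$: mollify $f\mathbf 1_{\{\operatorname{dist}(\cdot,\partial Q)>1/k\}}$ at a scale less than $1/k$; the results are bounded by $1$, compactly supported in $Q$, and converge to $f$ in $L^1$. By Lemma 2(ii), $A_M(f)\ne\emptyset$ for all $f\in B$.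

**Step 2: the smallest sufficient bound.** Let
$$m^*=\inf\{m\in[0,M]:A_m(f)\ne\emptyset\ \text{ for all } f\in B\}.$$
The set contains $M$. The infimum is attained: for $f\in B$ take $m_k\downarrow m^*$ in the set and $V_k\in A_{m_k}(f)$; Lemma 2(ii) with $f_k=f$ gives an element of $A_{m^*}(f)$. Also $m^*>0$: otherwise for $f\equiv1$ some $V$ would have $V_{11}=0$ and $1=J(V)=-|V_{12}|^2\le0$.

**Step 3: an almost extremal $f_0$, perturbed on thin strips.** Let $\delta\in(0,m^*)$. By the definition of $m^*$ there is $f_0\in B$ with $A_{m^*-\delta}(f_0)=\emptyset$. For $n\ge2$ consider the strips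
$$T_{n,j}=(0,1)\times\big(\tfrac jn,\tfrac jn+\tfrac1{n^2}\big),\qquad 0\le j<n,$$
each divided, up to a null set, into $n^2$ square cells $(\frac i{n^2},\frac{i+1}{n^2})\times(\frac jn,\frac jn+\frac1{n^2})$. Let $f_n(x)=\sigma(n^2x_1)$ on $\bigcup_jT_{n,j}$ and $f_n=f_0$ elsewhere. Then $f_n\in B$. The union of the strips has area $n\cdot n^{-2}=1/n$, so $\|f_n-f_0\|_{L^1}\le2/n$, and $f_n\rightharpoonup f_0$ weak*.

**Step 4: a strip on which the average of $(V_n)_{11}$ is almost extremal.** Choose $V_n\in A_{m^*}(f_n)$. By Lemma 2(ii), after normalization and along a subsequence, $V_n\to V$ in $C^1(\bar Q)$ with $V\in A_{m^*}(f_0)$. Since $A_{m^*-\delta}(f_0)=\emptyset$, we have $|V_{11}|>m^*-\delta$ on a set of positive measure. At each such point some $\xi$ from a countable dense subset of the unit sphere of $\mathbb R^N$ has $\langle V_{11},\xi\rangle>m^*-\delta$. So for one fixed unit $\xi$ this inequality holds on a set of positive measure. By Lebesgue differentiation there is a square $[a,b]\times[c,d]\subset Q$ on which the average of $\langle V_{11},\xi\rangle$ exceeds $m^*-\delta$. Since $V_1$ is Lipschitz,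 Fubini shows that this average is the average over $x_2\in[c,d]$ of the continuous function
$$F(x_2)=\tfrac1{b-a}\langle V_1(b,x_2)-V_1(a,x_2),\xi\rangle .$$
So $F>m^*-\delta$ at some point, hence on a nondegenerate compact interval $[c',d']\subset[c,d]$. Let $F_n$ be the same expression with $V_n$ in place of $V$. By uniform convergence of $DV_n$, for large $n$ we have $F_n>m^*-\delta$ on $[c',d']$. Once $d'-c'>2/n$, some strip has its $x_2$-range inside $[c',d']$: take $j=\lceil nc'\rceil$, so that $c'\le\frac jn$ and $\frac jn+\frac1{n^2}<c'+\frac2n<d'$. Put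
$$P=(a,b)\times\big(\tfrac jn,\tfrac jn+\tfrac1{n^2}\big).$$
Averaging $F_n$ over this range, the average over $P$ of $\langle(V_n)_{11},\xi\rangle$ exceeds $m^*-\delta$.

**Step 5: almost extremal average means almost constant, on some cell.** Since $|(V_n)_{11}|\le m^*$,
$$\frac1{|P|}\int_P|(V_n)_{11}-m^*\xi|^2\le m^{*2}-2m^*(m^*-\delta)+m^{*2}=2m^*\delta .$$
The cells contained in $P$ miss at most a length $2/n^2$ of $(a,b)$, so for large $n$ they cover at least half of $P$. If every such cell $C$ had $\int_C|(V_n)_{11}-m^*\xi|^2>4m^*\delta|C|$, summing would give more than $4m^*\delta\cdot\frac12|P|$, a contradiction. So some cell $C\subset P$ satisfies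
$$\frac1{|C|}\int_C|(V_n)_{11}-m^*\xi|^2\le4m^*\delta .$$
Fix such an $n$ and such a cell.

**Step 6: blow up the cell.** Let $p=(\frac i{n^2},\frac jn)$ be the lower left corner of $C$ and put $W^\delta(y)=n^4V_n(p+n^{-2}y)$ for $y\in Q$. Then $D^2W^\delta(y)=D^2V_n(p+n^{-2}y)$, and $f_n(p+n^{-2}y)=\sigma(n^2p_1+y_1)=\sigma(i+y_1)=\sigma(y_1)$. With $\xi_\delta=\xi$,
$$|D^2W^\delta|\le M,\qquad J(W^\delta)(y)=\sigma(y_1),\qquad\int_Q|W^\delta_{11}-m^*\xi_\delta|^2\le4m^*\delta .$$
The data $f_0$, $n$, $\xi$ all depended on $\delta$, but $m^*$, $M$, $N$ and the right side $\sigma(y_1)$ do not.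

**Step 7: let $\delta\to0$.** Take a sequence $\delta\to0$ with $\xi_\delta\to\bar\xi$; this uses compactness of the unit sphere of $\mathbb R^N$. Lemma 2(ii), with the constant sequence $\sigma(y_1)$ on the right, yields $W\in W^{2,\infty}(Q;\mathbb R^N)$ with $J(W)=\sigma(y_1)$. Since $W^\delta_{11}\to m^*\bar\xi$ in $L^2$ and $W^\delta_{11}\rightharpoonup W_{11}$ weak*, we get $W_{11}=m^*\bar\xi$ a.e.

**Step 8: constant $W_{11}$ makes $J(W)$ affine in $y_1$.** Let $Z=W-\frac12m^*\bar\xi y_1^2$. Then $\partial_{11}Z=0$ a.e. For a.e. $y_2$ the Lipschitz function $Z_1(\cdot,y_2)$ has zero derivative a.e., so it is constant; by continuity this holds for all $y_2$. So $Z$ is affine in $y_1$ and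
$$W=\tfrac12m^*\bar\xi\,y_1^2+\psi(y_2)y_1+\chi(y_2),$$
where $\psi(y_2)=2\big(Z(\frac34,y_2)-Z(\frac14,y_2)\big)$ and $\chi(y_2)=Z(\frac12,y_2)-\frac12\psi(y_2)$ are of class $W^{2,\infty}$, because $Z$ is $C^{1,1}$. Hence $W_{12}=\psi'$ and $W_{22}=\psi''y_1+\chi''$, and a.e.
$$\sigma(y_1)=J(W)=m^*\langle\bar\xi,\psi''(y_2)\rangle\,y_1+m^*\langle\bar\xi,\chi''(y_2)\rangle-|\psi'(y_2)|^2 .$$
For a.e. $y_2$ the right side is affine in $y_1$, whereas $\sigma=1$ on $(0,\frac12)$ and $\sigma=-1$ on $(\frac12,1)$. This is a contradiction. $\square$

The argument is by contradiction and compactness, so $f$ is not explicit.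

## 6. From the flat equation to a conformal metric on a tiny square

We now make a metric whose small-scale limit is the equation $J(V)=f$. First we need a potential with Laplacian $-f$ on $Q$, compact support, and bounds that depend only on $\sup|f|$.

**The potential.** Let $f\in C_c^\infty(Q)$ with $|f|\le\epsilon\le1$, and let $w(x)=-\frac1{2\pi}\int\log|x-y|\,f(y)\,dy$, which is smooth with $-\Delta w=f$. On $B(0,4)$, $|w|+|\nabla w|\le C\epsilon$ with $C$ absolute, because $\log|\cdot|$ and $1/|\cdot|$ are integrable on bounded sets and $|x-y|<6$ for $x\in B(0,4)$, $y\in Q$. Fix once and for all a cutoff $\zeta\in C_c^\infty(B(0,4))$ with $0\le\zeta\le1$ and $\zeta=1$ on $B(0,3)\supset\bar Q$, and put $\Phi=\zeta w$. Then $\Phi\in C_c^\infty(B(0,4))$, $-\Delta\Phi=f$ on $Q$, and with an absolute constant $C_0>0$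
$$|\Phi|\le C_0\epsilon,\qquad|\nabla\Phi|\le C_0\epsilon,\qquad|\Delta\Phi|=|{-\zeta f}+2\nabla\zeta\cdot\nabla w+w\Delta\zeta|\le C_0\epsilon.\tag{3}$$

**Convention.** If an isometric immersion $u$ of a planar domain is only $W^{2,\infty}_{loc}$, then $|\mathrm{II}|\le M$ is meant a.e., and $\mathrm{II}$ is the normal part of $D^2u$. For smooth $u$ this agrees with Section 1, since $\mathrm{II}(X,X)$ is the normal part of $D^2u(X,X)$. *Example:* with $\theta(s)=|s|$, the map $u(x)=\big(\int_0^{x_1}\cos\theta\,ds,\int_0^{x_1}\sin\theta\,ds,x_2\big)$ is an isometric immersion of the flat plane, of class $C^{1,1}$ but not $C^2$. Its only nonzero second derivative is $u_{11}=\theta'(x_1)(-\sin\theta,\cos\theta,0)$, which is normal of length $1$ for $x_1\ne0$. So $|\mathrm{II}|\le1$ a.e.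

**Lemma 4.** Let $f$ be as in Lemma 3 for $(N,M,\epsilon)$ and $\Phi$ as above. There is $r_0>0$ such that for all $r\in(0,r_0)$ and all $p\in\mathbb R^2$: the square $p+rQ$ with metric $e^{2\varphi}|dx|^2$, $\varphi(x)=r^2\Phi((x-p)/r)$, has no $W^{2,\infty}_{loc}$ isometric immersion into $\mathbb R^N$ with $|\mathrm{II}|\le M$ a.e. (so in particular no smooth one).

**Step 1: rescale to $Q$.** Suppose such immersions $u$ exist for a sequence $r\to0$ and points $p=p(r)$. On $Q$ put $U_r(x)=r^{-1}u(p+rx)$ and $\lambda=r^2\Phi$. Then $\langle\partial_iU_r,\partial_jU_r\rangle=e^{2\lambda}\delta_{ij}$. For a unit vector $e$ we have $(U_r)_{ee}=r\,u_{ee}(p+rx)$. The next two steps bound its normal and tangential parts.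

**Step 2: the normal part.** The normal part of $u_{ee}$ is $\mathrm{II}(e,e)$, with norm at most $M\,g(e,e)=Me^{2\lambda}$. So the normal part of $(U_r)_{ee}$ has norm at most $rMe^{2\lambda}$.

**Step 3: the tangential part is determined by the metric.** Differentiating $\langle\partial_iU_r,\partial_jU_r\rangle=e^{2\lambda}\delta_{ij}$ a.e. and combining the three cyclic versions gives
$$\langle\partial_{ij}U_r,\partial_kU_r\rangle=e^{2\lambda}(\lambda_i\delta_{jk}+\lambda_j\delta_{ik}-\lambda_k\delta_{ij}),$$
so $\langle(U_r)_{ee},\partial_kU_r\rangle=e^{2\lambda}(2\lambda_ee_k-\lambda_k)$ with $\lambda_e=\langle\nabla\lambda,e\rangle$. Since $e^{-\lambda}\partial_kU_r$, $k=1,2$, is an orthonormal basis of the tangent plane, the tangential part has norm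
$$e^\lambda|2\lambda_ee-\nabla\lambda|=e^\lambda|\nabla\lambda|\le C_0r^2e^{C_0r^2},$$
where we used $|2\langle v,e\rangle e-v|^2=4\langle v,e\rangle^2-4\langle v,e\rangle^2+|v|^2=|v|^2$.

**Step 4: divide by $r$ and pass to the limit.** Let $V_r=r^{-1}U_r$. By Steps 2 and 3,
$$|D^2V_r|\le Me^{2C_0r^2}+C_0re^{C_0r^2}\to M ,$$
and $V_r\in W^{2,\infty}(Q)$ since $Q$ is bounded and convex. By (1), with $g_{12}=0$ and $g_{11}=g_{22}=e^{2\lambda}$ for $U_r$,
$$J(V_r)=r^{-2}J(U_r)=-\tfrac12r^{-2}\Delta e^{2r^2\Phi}=-e^{2r^2\Phi}\big(\Delta\Phi+2r^2|\nabla\Phi|^2\big)\to-\Delta\Phi=f$$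
uniformly on $Q$. Lemma 2(ii) yields $V$ with $|D^2V|\le M$ and $J(V)=f$ on $Q$, contradicting the choice of $f$. $\square$

## 7. A plane with infinitely many curved patches: proof of Theorems 1 and 2(a)

### Two facts about injectivity radii

The next two statements isolate the check of (ii); they will serve for the torus too.

**Lemma 5.** Let a complete surface have $K\le K_0$, $K_0>0$, and suppose $d=\operatorname{inj}(p)<\pi/\sqrt{K_0}$. Then there is a simple closed curve of length $2d$ through $p$ that is a smooth geodesic except for one corner at $p$, and whose exterior angle at this corner is not $\pm\pi$.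

*Proof.* Let $q$ be a cut point of $p$ at distance $d$. By Rauch's theorem, points conjugate to $p$ occur only at distance at least $\pi/\sqrt{K_0}$ along a geodesic, so $q$ is not conjugate to $p$ along any minimizing geodesic. By Klingenberg's lemma (for a nearest cut point that is not conjugate) there are two distinct unit-speed minimizing geodesics $\gamma_1,\gamma_2$ from $p$ to $q$ with $\gamma_1'(d)=-\gamma_2'(d)$. Run along $\gamma_1$ and return along $\gamma_2$ reversed. The loop is smooth at $q$ and has length $2d$. Since $\exp_p$ is injective on the open ball of radius $d$, the two geodesics meet only at $p$ and $q$, so the loop is simple. At $p$ it arrives with velocity $-\gamma_2'(0)$ and leaves with velocity $\gamma_1'(0)$. An exterior angle $\pm\pi$ would mean that these are opposite, that is, $\gamma_1'(0)=\gamma_2'(0)$, which is false. $\square$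

**Lemma 6.** Let $e^{2\varphi}|dx|^2$ be a smooth metric on $\mathbb R^2$ with $|\varphi|\le C_0$ and $|K|\le K_0$, $K_0>0$. Every simple closed curve as in Lemma 5, of length $2d$, satisfies $d\ge\pi e^{-2C_0}/\sqrt{K_0}$.

*Proof.* The curve bounds a closed disc $D$ by the Jordan–Schoenflies theorem. Its only corner has exterior angle $\theta\in(-\pi,\pi)$, and the rest is geodesic, so Gauss–Bonnet gives
$$\int_DK=2\pi-\theta>\pi,\qquad\text{hence}\quad\operatorname{area}_g(D)>\pi/K_0 .$$
The Euclidean length of the curve is at most $2de^{C_0}$, so by the Euclidean isoperimetric inequality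
$$\operatorname{area}_g(D)\le e^{2C_0}\,\frac{(2de^{C_0})^2}{4\pi}=\frac{e^{4C_0}d^2}{\pi}.$$
Comparing, $d^2\ge\pi^2e^{-4C_0}/K_0$. $\square$

### The metric

For $k\ge1$ let $f_k$ be given by Lemma 3 with $N=M=k$ and $\epsilon=1/k$. Let $\Phi_k$ be the corresponding potential, and let $r_k\in(0,1]$ be smaller than the $r_0$ of Lemma 4. Put $p_k=(10k,0)$ and
$$\varphi(x)=\sum_kr_k^2\,\Phi_k\big((x-p_k)/r_k\big),\qquad g=e^{2\varphi}(dx_1^2+dx_2^2)\ \text{ on }\mathbb R^2 .$$
The $k$-th summand is supported in $B(p_k,4)$. These discs are disjoint and locally finite, so $\varphi$ is smooth, and $|\varphi|\le C_0$ by (3).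

**Step 1: curvature.** On $B(p_k,4)$ we have $|\Delta\varphi|\le C_0/k$, so $|K|=e^{-2\varphi}|\Delta\varphi|\le e^{2C_0}C_0/k$ there, and $K=0$ elsewhere. So $|K|\le K_0:=C_0e^{2C_0}$ and $K\to0$ at infinity. A continuous function that tends to $0$ at infinity is uniformly continuous.

**Step 2: completeness and growth.** Since $e^{-2C_0}|dx|^2\le g\le e^{2C_0}|dx|^2$, the metric is complete. A $g$-ball of radius $r$ lies in a Euclidean ball of radius $e^{C_0}r$, so $\operatorname{vol}B(x,r)\le e^{2C_0}\cdot\pi e^{2C_0}r^2=\pi e^{4C_0}r^2$.

**Step 3: injectivity radius.** If $\operatorname{inj}(p)<\pi/\sqrt{K_0}$, then Lemmas 5 and 6 give $\operatorname{inj}(p)\ge\pi e^{-2C_0}/\sqrt{K_0}$. So in all cases $\operatorname{inj}\ge\pi e^{-2C_0}/\sqrt{K_0}>0$.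

**Step 4: no immersion with bounded $\mathrm{II}$.** Suppose $u:(\mathbb R^2,g)\to\mathbb R^\nu$ is an isometric immersion with $|\mathrm{II}|\le L<\infty$. Take an integer $k\ge\max(\nu,L)$ and compose with $\mathbb R^\nu\subset\mathbb R^k$, which does not change $|\mathrm{II}|$. On $p_k+r_kQ\subset B(p_k,4)$ the function $\varphi$ equals its $k$-th summand. So $u$ restricted to $p_k+r_kQ$ is an isometric immersion into $\mathbb R^k$ with $|\mathrm{II}|\le k$, contradicting Lemma 4 for $N=M=k$. A tubed embedding would have bounded $\mathrm{II}$ by Lemma 1, so there is none. This proves Theorem 1 and, with Step 1, Theorem 2(a). $\blacksquare$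

## 8. Higher dimensions, a single bad point, and tori: proof of Theorem 2(b)–(d)

### Products with a Euclidean factor: part (b)

The purpose is to carry the plane of Section 7 into dimension $n$. For $n=2$ this is Theorem 1. For $n\ge3$ let $\mathcal N=(\mathbb R^2,g)\times\mathbb R^{n-2}$ with $g$ as in Section 7; it is complete and diffeomorphic to $\mathbb R^n$.

**Step 1: conditions (i)–(iii).** For orthonormal $X,Y$ with components $X',Y'$ in the first factor, the sectional curvature of their plane is $K|X'\wedge Y'|^2$, at most $K_0$ in absolute value. The exponential map is the product $(v,w)\mapsto(\exp_xv,\,z+w)$, so the injectivity radius of $\mathcal N$ equals that of $(\mathbb R^2,g)$. A ball lies in the product of balls of the same radius, so $\operatorname{vol}B(x,r)\le Cr^n$.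

**Step 2: no immersion.** Let $\iota$ be an isometric immersion of $\mathcal N$ with bounded $\mathrm{II}$, and restrict it to the slice $\mathbb R^2\times\{0\}$. Geodesics of the slice are geodesics of $\mathcal N$, and $\mathrm{II}(X,X)=(\iota\circ\gamma)''(0)$ for the geodesic $\gamma$ with $\gamma'(0)=X$. So the restriction has second fundamental form bounded by the same constant, which contradicts Section 7.

For $n=1$ tubed embeddings were given in Section 2. So the answer to the question is positive in dimension $n$ if and only if $n=1$.

### Patches accumulating at a point: part (c)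

Here the patches shrink toward $0$, which turns the global obstruction into a local one. Take $f_k,\Phi_k$ as in Section 7, but $p_k=(2^{-k},0)$ and $0<r_k\le2^{-k-5}$ below the threshold of Lemma 4. Let $\varphi=\sum_kr_k^2\Phi_k((x-p_k)/r_k)$.

**Step 1: smoothness off $0$.** The $k$-th summand is supported in $B(p_k,4r_k)$, of radius at most $2^{-k-3}$. This disc projects to the $x_1$-axis inside $[\frac78 2^{-k},\frac98 2^{-k}]$. Since $\frac98 2^{-k-1}<\frac78 2^{-k}$, these intervals are disjoint. So the closed discs are disjoint, avoid $0$, and accumulate only at $0$. Hence $\varphi$ is smooth off $0$. As before $|\varphi|\le C_0$.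

**Step 2: regularity at $0$.** By (3) the $k$-th summand and its gradient are bounded by $C_0r_k^2/k$ and $C_0r_k/k$, so the series converges in $C^1$. The Laplacian of the $k$-th summand is bounded by $C_0/k$. Because the supports are disjoint, the tail of the series of Laplacians after $k$ terms is at most $C_0/(k+1)$. So the Laplacians of the partial sums converge uniformly, and the distributional Laplacian $\Delta\varphi$ is a continuous function with compact support. By the Calderón–Zygmund estimates $\varphi\in W^{2,q}_{loc}$ for all $q<\infty$, so by Sobolev embedding $\varphi\in C^{1,\alpha}$ for all $\alpha<1$. The curvature $K=-e^{-2\varphi}\Delta\varphi$ is continuous.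

**Step 3: no $C^{1,1}$ immersion near $0$.** Let $u$ be a $C^{1,1}$ isometric immersion of a neighborhood of $0$ into $\mathbb R^\nu$. On a smaller neighborhood $|D^2u|\le L$ for some $L$. Since $g(e,e)=e^{2\varphi}\ge e^{-2C_0}$ for Euclidean unit vectors $e$, this gives $|\mathrm{II}|\le Le^{2C_0}$ a.e. there. Take $k\ge\max(\nu,Le^{2C_0})$ large enough that $p_k+r_kQ$ lies in this neighborhood, and compose with $\mathbb R^\nu\subset\mathbb R^k$. Since $\varphi$ equals its $k$-th summand on $p_k+r_kQ$, this contradicts Lemma 4, which was stated for $W^{2,\infty}_{loc}$ immersions for this purpose.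

### One patch on a torus: part (d)

Here the point is that the bounds on the geometry do not depend on $k$. On $T^2=\mathbb R^2/(10\mathbb Z)^2$ put one patch: take $f_k$ from Lemma 3 with $N=M=k$ and $\epsilon=1$, the corresponding $\Phi_k$, a number $r_k\le1$ below the threshold of Lemma 4, and $\varphi=r_k^2\Phi_k((x-p)/r_k)$. It is supported in $B(p,4)$, which embeds in the torus since its diameter is $8<10$. Let $g_k=e^{2\varphi}|dx|^2$.

**Step 1: uniform bounds.** As before $|\varphi|\le C_0$ and $|K|\le K_0=C_0e^{2C_0}$, and the area is at most $100e^{2C_0}$. If $d=\operatorname{inj}(x)<\pi/\sqrt{K_0}$ at some $x$, Lemma 5 gives a simple geodesic loop of length $2d$. If the loop is noncontractible, its Euclidean length is at least $10$, so $2d\ge10e^{-C_0}$. If it is contractible, it lifts to a simple closed curve in $\mathbb R^2$ with the lifted metric, to which Lemma 6 applies: $d\ge\pi e^{-2C_0}/\sqrt{K_0}$. So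
$$\operatorname{inj}\ge i_0:=\min\big(5e^{-C_0},\ \pi e^{-2C_0}/\sqrt{K_0}\big),$$
independently of $k$.

**Step 2: small reach.** Suppose an isometric embedding of $(T^2,g_k)$ into $\mathbb R^\nu$ with $\nu\le k$ has reach at least $1/k$. Then $|\mathrm{II}|\le k$ by Lemma 1. Restricting to $p+r_kQ$ and composing with $\mathbb R^\nu\subset\mathbb R^k$, we contradict Lemma 4 for $N=M=k$. So the reach is less than $1/k$. $\blacksquare$
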